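\title{The second term in the exponent for converting regular expressions to deterministic finite automata}

\begin{abstract}
Let $D(n)$ be the largest number of states in a minimal deterministic finite automaton for a language given by a regular expression with $n$ occurrences of alphabet symbols. Martynova and Okhotin showed that $\log_2 D(n)=\frac n2+\sqrt n\,(\log n)^{\Theta(1)}$, with the power of the logarithm between $-\frac12$ and $\frac12$. We prove that the power is $\frac12$, and more precisely that
$\log_2 D(n)=\frac n2+\frac{\log_2 e}{2\sqrt2}\sqrt{n\ln n}\,\bigl(1+\frac{\ln\ln n}{2\ln n}+O(\frac1{\ln n})\bigr)$.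
The lower bound is attained over two symbols, by expressions that store almost arbitrary sets of tokens on cycles of distinct prime lengths $p$ while saving about $\log_2p$ symbols on each cycle.
\end{abstract}

\section{The problem and the result}

A \emph{regular expression} over a finite alphabet $\Sigma$ is built from $\emptyset$, $\epsilon$ and the symbols of $\Sigma$ by union $+$, concatenation and Kleene star; $L(F)$ denotes the language of an expression $F$. The \emph{alphabetic width}, or \emph{width}, of $F$ is the number of occurrences of symbols of $\Sigma$ in it; brackets and operators are not counted. A power $F^k$ abbreviates the concatenation of $k$ copies of $F$ and has $k$ times its width. A deterministic finite automaton (DFA) has exactly one transition from each state on each symbol. For $n\ge1$ let $D(n)$ be the least number such that every expression of width $n$, over any finite alphabet, defines a language recognized by a DFA with at most $D(n)$ states. Equivalently, $D(n)$ is the largest number of states of a minimal DFA for such a language: it is the worst-case price of turning an expression into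 a deterministic device.

Lower bounds on $D(n)$ rest on one fact. Words $w,w'$ are \emph{distinguishable} with respect to a language if for some word $z$ exactly one of $wz$, $w'z$ belongs to it. Such words lead a DFA for the language to different states, so a family of pairwise distinguishable words is no larger than the DFA. Two examples show two different ways to force many states.

\emph{Memory.} The expression $(a+b)^*a(a+b)^{k-1}$ has width $2k+1$ and says that the $k$th symbol from the end is $a$. Two words of length $k$ that differ in the $i$th symbol are distinguished by $a^{i-1}$. So $D(2k+1)\ge2^k$: two symbols of the expression buy one bit.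

\emph{Counting.} For distinct primes $p_1,\dots,p_k$ the expression $(a^{p_1})^*+\dots+(a^{p_k})^*$ has width $\sum_jp_j$ and needs $\prod_jp_j$ states. Indeed, if $i\not\equiv i'\pmod{p_j}$, the Chinese remainder theorem gives $h\ge0$ with $p_j\mid i+h$ and with $i'+h$ divisible by none of the primes, and $a^h$ distinguishes $a^i$ from $a^{i'}$. The primes up to $x$ have sum about $x^2/(2\ln x)$ and product $e^{(1+o(1))x}$ (Section~\ref{sec:primes}), so at such a width $n$ counting forces $e^{(1+o(1))\sqrt{n\ln n}}$ states.

Martynova and Okhotin \cite{MO} proved that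
\begin{equation}\label{eq:known}
2^{\frac n2+(\sqrt2+o(1))\sqrt{\frac n{\ln n}}}\;\le\;D(n)\;\le\;2^{\frac n2+\left(\frac{\log_2e}{2\sqrt2}+o(1)\right)\sqrt{n\ln n}},
\end{equation}
where the lower bound holds over a two-symbol alphabet. Write $\log_2D(n)=\frac n2+g(n)$. By \eqref{eq:known}, $g(n)>0$ for large $n$, and
\[
c(n)=\frac{\log\bigl(g(n)/\sqrt n\bigr)}{\log\log n}
\]
satisfies $-\frac12-o(1)\le c(n)\le\frac12+o(1)$. The question, which comes from \cite{MO}, is the exact power of the logarithm: does $c(n)$ converge, that is, is $g(n)=\sqrt n\,(\log n)^{c+o(1)}$ for a real constant $c$, and what is $c$?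

The counting example suggests the scale $\sqrt{n\ln n}$, but the two examples cannot simply be placed side by side. Moving $s$ of the $n$ symbols from memory to prime counters loses $s/2$ in the exponent and returns only $O(\sqrt{s\ln s})$. To gain anything unbounded, the symbols that hold the memory must also do the counting. We show that this is possible at essentially no loss.

\begin{theorem}\label{thm:main}
As $n\to\infty$,
\[
\log_2D(n)=\frac n2+\frac{\log_2e}{2\sqrt2}\sqrt{n\ln n}\,\Bigl(1+\frac{\ln\ln n}{2\ln n}+O\Bigl(\frac1{\ln n}\Bigr)\Bigr),
\]
and the lower bound is attained, for every large $n$, by expressions over a two-symbol alphabet.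
\end{theorem}

\begin{corollary}
We have $g(n)=\bigl(\frac{\log_2e}{2\sqrt2}+o(1)\bigr)\sqrt{n\ln n}$, so the constant in the upper bound in \eqref{eq:known} is optimal, already over two symbols. The limit $\lim_{n\to\infty}c(n)$ exists and equals $\frac12$.
\end{corollary}

\begin{proof}
The first claim is a weaker form of Theorem~\ref{thm:main}. It gives $\ln(g(n)/\sqrt n)=\frac12\ln\ln n+O(1)$, and dividing by $\ln\ln n$ gives the limit; the base of the logarithms does not affect it.
\end{proof}

In words, the theorem says that $D(n)$ is about $2^{n/2}$ times the square root of the product of the first primes, taken until their sum reaches $n/2$. The square root comes from a geometric mean of two competing bounds in Section~\ref{sec:upper}. For the corollary, the lower bound of Sections~\ref{sec:tokens} and~\ref{sec:lower} together with \eqref{eq:known} suffices. We nevertheless begin with a self-contained proof of the upper bound: it gives the sharper error term, and it shows what an extremal expression has to look like.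

\section{Three estimates on primes}\label{sec:primes}

Let $\pi(x)$ be the number of primes $p\le x$ and $\theta(x)=\sum_{p\le x}\ln p$. The only result from number theory that we use is the prime number theorem with de la Vall\'ee Poussin's error term, in the weak form
\begin{equation}\label{eq:pnt}
\theta(x)=x+O\Bigl(\frac x{\ln^2x}\Bigr),\qquad \pi(x)=\frac x{\ln x}+O\Bigl(\frac x{\ln^2x}\Bigr).
\end{equation}
Both halves of Theorem~\ref{thm:main} lead to a parameter $x$ with $x^2/\ln x\approx n$; part (c) below converts it to $n$.

\begin{lemma}\label{lem:primes}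
\begin{enumerate}
\item[(a)] $\displaystyle\sum_{p\le x}p=\frac{x^2}{2\ln x}+O\Bigl(\frac{x^2}{\ln^2x}\Bigr)$.
\item[(b)] If $q<q'$ are consecutive primes, then $q'-q=O(q/\ln q)$.
\item[(c)] If $x\to\infty$ and $\dfrac{x^2}{\ln x}=N\bigl(1+O(\frac1{\ln x})\bigr)$, then
$x=\sqrt{\tfrac12N\ln N}\,\Bigl(1+\dfrac{\ln\ln N}{2\ln N}+O\Bigl(\dfrac1{\ln N}\Bigr)\Bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $p=x-\int_p^x du$, we have $\sum_{p\le x}p=x\pi(x)-\int_2^x\pi(u)\,du$. Splitting at $\sqrt x$ gives $\int_2^xu\ln^{-2}u\,du\le O(x)+4x^2/\ln^2x$. Integration by parts gives $\int_2^x\frac u{\ln u}\,du=\frac{x^2}{2\ln x}+O(1)+\frac12\int_2^xu\ln^{-2}u\,du$. By \eqref{eq:pnt} the sum is therefore $\frac{x^2}{\ln x}-\frac{x^2}{2\ln x}+O(x^2/\ln^2x)$.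

(b) For $\delta=y/\ln y$ and large $y$ we have $\theta(y+\delta)-\theta(y)=\delta+O(y/\ln^2y)>0$, so $(y,y+\delta]$ contains a prime.

(c) Taking logarithms, $2\ln x=\ln N+\ln\ln x+o(1)$. Hence $\ln N\sim2\ln x$, so $\ln\ln x=\ln\ln N+O(1)$ and $2\ln x=\ln N+\ln\ln N+O(1)$. The hypothesis reads $x^2=N(\ln x+O(1))$, so $x^2=\frac12N\ln N\,(1+\eta)$ with $\eta=\frac{\ln\ln N}{\ln N}+O(\frac1{\ln N})$. Finally $\sqrt{1+\eta}=1+\eta/2+O(\eta^2)$ and $\eta^2=O(1/\ln N)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{The position automaton}

We recall the standard route from an expression $F$ of width $n$ to a DFA. Number the occurrences of symbols $1,\dots,n$; these are the \emph{positions}, and $P_\sigma$ is the set of positions carrying the symbol $\sigma$. Replace each occurrence by its number to obtain an expression $\bar F$ over $\{1,\dots,n\}$. Let $\mathrm{First}$ and $\mathrm{Last}$ be the sets of first and last letters of words of $L(\bar F)$, and let $\mathrm{Follow}$ be the set of pairs $(p,q)$ such that $pq$ is a factor of a word of $L(\bar F)$. For $(a+b)^*a$, for instance, $\mathrm{First}=\{1,2,3\}$,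 $\mathrm{Last}=\{3\}$ and $\mathrm{Follow}=\{1,2\}\times\{1,2,3\}$. The textbook fact, proved by induction on $F$, is that a nonempty word lies in $L(\bar F)$ if and only if it starts in $\mathrm{First}$, ends in $\mathrm{Last}$, and all its pairs of consecutive letters lie in $\mathrm{Follow}$. Hence $L(F)$ is recognized by the \emph{position (Glushkov) automaton}. This nondeterministic automaton has the initial state $0$ and the states $1,\dots,n$; it has transitions $0\to q$ for $q\in\mathrm{First}$ and $p\to q$ for $(p,q)\in\mathrm{Follow}$, each labeled by the symbol at $q$; its accepting states are those in $\mathrm{Last}$, and $0$ if $\epsilon\in L(F)$.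

Let $S(w)$ be the set of states reached by reading $w$. The set $S(w\sigma)$ is determined by $S(w)$ and $\sigma$, and $S(w)$ decides whether $w\in L(F)$. So the sets $S(w)$ are the states of a DFA for $L(F)$ (the subset construction), and we must count them. The labeling of the transitions gives
\begin{equation}\label{eq:homog}
S(\epsilon)=\{0\},\qquad S(w\sigma)\subseteq P_\sigma .
\end{equation}
This explains the term $n/2$. If no symbol has more than $n/2$ positions, there are at most $2+n2^{n/2}$ sets. To do better, one symbol $a$ must have more than half of the positions. But then the other symbols have few positions, so reading any of them squeezes the information into a small set of positions, and afterwards a run of $a$'s can add only what its length contributes. This contribution is governed by the powers of one relation.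

\subsection{Powers of a relation}

View a binary relation $R$ on a finite set as a digraph; then $R^i$ is the set of pairs joined by a walk of length $i$. If $R$ is a permutation, the number of its distinct powers is the least common multiple of its cycle lengths. So for $M\ge1$ we put
\[
\Lambda(M)=\max\Bigl\{\ln\operatorname{lcm}(\ell_1,\dots,\ell_k): k\ge1,\ \ell_i\ge1,\ \sum_i\ell_i\le M\Bigr\},
\]
a nondecreasing function with $\Lambda\ge0$. In a general digraph the cycles overlap, and the sum of all their lengths is not bounded by the number of points. The remedy is to use only a maximal disjoint family of cycles: its period need not make two powers equal at once, but it makes one contain the other.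

\begin{lemma}\label{lem:powers}
A binary relation $R$ on $m$ points has at most $m+(m^2+1)e^{\Lambda(m)}$ distinct powers $R^0,R^1,R^2,\dots$.
\end{lemma}

\begin{proof}
Take a maximal family of pairwise vertex-disjoint simple cycles (loops count as cycles of length $1$), and let $\mathcal L$ be the least common multiple of their lengths, with $\mathcal L=1$ if the family is empty. The lengths sum to at most $m$, so $\mathcal L\le e^{\Lambda(m)}$.

A walk of length $i\ge m$ visits $i+1>m$ vertices, so it repeats one, and a shortest segment between two equal vertices is a simple cycle. By maximality this cycle shares a vertex $v$ with a cycle of the family, of length $\ell$ say. Inserting the family cycle at $v$, traversed $\mathcal L/\ell$ times, gives a walk of length $i+\mathcal L$ with the same ends. Thus $R^i\subseteq R^{i+\mathcal L}$ for $i\ge m$.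

The chain $R^m\subseteq R^{m+\mathcal L}\subseteq R^{m+2\mathcal L}\subseteq\cdots$ consists of sets of at most $m^2$ pairs, so its first $m^2+1$ inclusions are not all strict: $R^{m+k\mathcal L}=R^{m+(k+1)\mathcal L}$ for some $k\le m^2$. Composing with powers of $R$ gives $R^i=R^{i+\mathcal L}$ for all $i\ge m+k\mathcal L$. So every power equals one with exponent below $m+(k+1)\mathcal L\le m+(m^2+1)\mathcal L$.
\end{proof}

To bound $\Lambda$ we reduce to prime powers and then charge a price $\lambda$ per unit of length: a number $q$ is worth including when $\ln q>\lambda q$, and for $\lambda=\ln x/x$ no $q\ge x$ is. The function $x^2/\ln x$ increases on $[4,\infty)$; for $M\ge6$ let $x(M)\ge4$ be the solution of $x^2/\ln x=2M$.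

\begin{lemma}\label{lem:lcm}
As $M\to\infty$, $\Lambda(M)\le x(M)+O\bigl(x(M)/\ln x(M)\bigr)$.
\end{lemma}

\begin{proof}
Let $\mathcal L=\operatorname{lcm}(\ell_1,\dots,\ell_k)$ with $\sum\ell_i\le M$, and write $\mathcal L=\prod_iq_i$ with the $q_i$ powers of distinct primes. Each $q_i$ divides one of the numbers $\ell_1,\dots,\ell_k$; assign it to one such number. The $q_i$ assigned to the same number are pairwise coprime, so their product divides it, and a product of integers $\ge2$ is at least their sum (by induction from $(u-1)(v-1)\ge1$). Hence $\sum_iq_i\le M$.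

Let $x\ge4$, $\lambda=\ln x/x$ and $h(q)=\ln q-\lambda q$. Then $\ln\mathcal L=\lambda\sum q_i+\sum h(q_i)\le\lambda M+\sum_ih(q_i)$. The sign of $h(q)$ is that of $\frac{\ln q}q-\frac{\ln x}x$, and $\ln u/u$ decreases on $[e,\infty)$. So $h(q)\le0$ for $q\ge x$, and $h(p)\ge0$ for every prime $p\le x$; for $p=2$ use $\frac{\ln2}2=\frac{\ln4}4\ge\frac{\ln x}x$. Therefore the $q_i\ge x$ contribute at most $0$, and the $q_i<x$ that are primes contribute at most $\sum_{p\le x}h(p)$. The $q_i<x$ that are higher powers have distinct bases below $\sqrt x$, so there are at most $\sqrt x$ of them, each with $h(q_i)\le\ln x$. By \eqref{eq:pnt} and Lemma~\ref{lem:primes}(a),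
\[
\ln\mathcal L\le\frac{M\ln x}x+\theta(x)-\frac{\ln x}x\sum_{p\le x}p+\sqrt x\ln x=\frac{M\ln x}x+\frac x2+O\Bigl(\frac x{\ln x}\Bigr).
\]
For $x=x(M)$ the first term equals $x/2$.
\end{proof}

\subsection{Counting the reachable sets}

\begin{proposition}\label{prop:upper}
Let $M=\lfloor n/2+\sqrt n\ln n\rfloor$. For all large $n$ we have $D(n)\le6n^{3/2}\,2^{n/2}\,e^{\Lambda(M)/2}$.
\end{proposition}

\begin{proof}
Fix an expression of width $n$. At most $n$ symbols occur in it, and a symbol that does not occur leads to $\emptyset$. If $|P_\sigma|\le n/2$ for all $\sigma$, the bound $2+n2^{n/2}$ from \eqref{eq:homog} is enough. Otherwise let $a$ be the symbol with $m=|P_a|=n/2+y$, $y>0$.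

Words that are empty or do not end with $a$ lead to $\{0\}$, to $\emptyset$, or to a subset of some $P_\sigma$ with $\sigma\ne a$ and $|P_\sigma|\le n-m$. They give at most $Q=(n+2)2^{n-m}\le3n\,2^{n/2-y}$ sets.

A word ending with $a$ has the form $ua^i$ with $i\ge1$ and $u$ empty or not ending with $a$. The set $S(ua)\subseteq P_a$ is determined by $S(u)$, so it takes at most $Q$ values. Let $R$ be the restriction of $\mathrm{Follow}$ to $P_a\times P_a$. Reading $a$ maps a subset of $P_a$ to its image under $R$, so $S(ua^i)$ is the image of $S(ua)$ under $R^{i-1}$. By Lemma~\ref{lem:powers}, $R$ has at most $(m^2+m+1)e^{\Lambda(m)}\le3n^2e^{\Lambda(m)}$ distinct powers. Also $P_a$ has only $2^m$ subsets. So the number $T$ of sets reached by words ending with $a$ satisfies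
\begin{equation}\label{eq:two}
T\le2^{n/2}\min\bigl(2^y,\;9n^3\,2^{-y}e^{\Lambda(m)}\bigr).
\end{equation}
The first bound grows with $y$ and the second decays; the minimum is at most their geometric mean $3n^{3/2}e^{\Lambda(m)/2}$. This still involves $m$, which may be as large as $n$, whereas we want $\Lambda$ at about $n/2$. So we treat large $y$ separately. If $y\ge\sqrt n\ln n$, then $\Lambda(m)\le\Lambda(n)=O(\sqrt{n\ln n})$ by Lemma~\ref{lem:lcm} and Lemma~\ref{lem:primes}(c) with $N=2n$, so the second term of the minimum is at most $1$ for large $n$. If $y<\sqrt n\ln n$, then $m\le M$ and $\Lambda(m)\le\Lambda(M)$. In both cases $T\le3n^{3/2}2^{n/2}e^{\Lambda(M)/2}$, and $Q$ obeys the same bound.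
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Let $x=x(M)$. Proposition~\ref{prop:upper} and Lemma~\ref{lem:lcm} give
\begin{equation}\label{eq:upper}
\log_2D(n)\le\frac n2+\frac{\log_2e}2\,x+O\Bigl(\frac x{\ln x}\Bigr)+O(\log n).
\end{equation}
Here $x^2/\ln x=2M=n\bigl(1+O(\ln n/\sqrt n)\bigr)$. Since $x\le x^2/\ln x=O(n)$, we have $\ln x=O(\ln n)$, and the relative error is $O(1/\ln x)$. Lemma~\ref{lem:primes}(c) with $N=n$ gives
\begin{equation}\label{eq:x}
x=\sqrt{\tfrac12n\ln n}\,\Bigl(1+\frac{\ln\ln n}{2\ln n}+O\Bigl(\frac1{\ln n}\Bigr)\Bigr).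
\end{equation}
Both error terms in \eqref{eq:upper} are then $O(x/\ln n)$, and the upper bound follows.
\end{proof}

\section{Tokens on cycles of coprime lengths}\label{sec:tokens}

An expression that comes close to the bound must make both terms in \eqref{eq:two} nearly equal and nearly attained. So about $n/2$ positions of $a$ should form cycles with a large least common multiple $\mathcal L$; the $a$'s should outnumber the other symbols by $2y\approx\log_2\mathcal L$; and a large proportion of all subsets of $P_a$ should still be reachable. This suggests a design over $\{a,b\}$: on a cycle of $\ell$ positions of $a$, pair every $a$ with a $b$, as in the memory example, except for about $\log_2\ell$ of them.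

\subsection{The expressions}

Let $\ell_1,\dots,\ell_k\ge2$ be pairwise coprime and $1\le t_j\le\ell_j-1$. Over $\{a,b\}$ let
\begin{equation}\label{eq:E}
E=(a+b)^*\,bb\,(C_1^*+\dots+C_k^*),\qquad C_j=(b^*a)^{\ell_j-t_j}\,a^{t_j}.
\end{equation}
The width of $E$ is $4+\sum_j(2\ell_j-t_j)$. Replacing $(a+b)$ by $(a+\dots+a+b)$ increases the width by any desired $r\ge0$ without changing the language; we call this \emph{padding}.

Let $W_j=\{-t_j,\dots,-1\}\subset\mathbb Z_{\ell_j}$ be the \emph{window} of the $j$th cycle; its complement is $\{0,\dots,\ell_j-t_j-1\}$. Write $|v|_a$ for the number of $a$'s in a word $v$. Call $v$ \emph{$j$-good} if for each occurrence of $b$ in $v$ the number of $a$'s preceding it in $v$ is, modulo $\ell_j$, not in $W_j$. Then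
\begin{equation}\label{eq:Cstar}
v\in L(C_j^*)\iff v=\epsilon,\ \text{or $v$ is $j$-good, ends with $a$, and } \ell_j\mid|v|_a .
\end{equation}
Indeed, $L(C_j)$ consists of the words that have exactly $\ell_j$ letters $a$, end with $a$, and have each $b$ preceded by at most $\ell_j-t_j-1$ letters $a$. A nonempty concatenation of such blocks has the three properties, and a word with the three properties is cut into such blocks after every $\ell_j$th letter $a$.

Each occurrence of $bb$ in the input is a possible start of the final factor. Think of it as placing a token at $0$ on every cycle; the token survives on cycle $j$ while the text after that occurrence is $j$-good (Figure~\ref{fig:cycle}). The set of places of the living tokens is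
\[
X_j(w)=\{\,|v|_a\bmod\ell_j:\ w=u\,bb\,v\ \text{for some word $u$ and some $j$-good word $v$}\,\}\subseteq\mathbb Z_{\ell_j}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,draw] (s0) at (90:1.5) {$0$};
\node[circle,draw] (s1) at (18:1.5) {$1$};
\node[circle,draw] (s2) at (-54:1.5) {$2$};
\node[circle,draw,fill=gray!30] (s3) at (-126:1.5) {$3$};
\node[circle,draw,fill=gray!30] (s4) at (162:1.5) {$4$};
\draw[->] (s0) -- node[auto,swap] {$a$} (s1);
\draw[->] (s1) -- node[auto,swap] {$a$} (s2);
\draw[->] (s2) -- node[auto,swap] {$a$} (s3);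
\draw[->] (s3) -- node[auto,swap] {$a$} (s4);
\draw[->] (s4) -- node[auto,swap] {$a$} (s0);
\draw[->] (s0) to[out=115,in=65,looseness=7] node[above] {$b$} (s0);
\draw[->] (s1) to[out=43,in=-7,looseness=7] node[right] {$b$} (s1);
\draw[->] (s2) to[out=-29,in=-79,looseness=7] node[below right] {$b$} (s2);
\draw[->] (-1.7,2.0) node[left] {$bb$} -- (s0);
\end{tikzpicture}
\caption{The cycle of $\bigl((b^*a)^3a^2\bigr)^*$, with length $\ell=5$ and window $\{3,4\}$ of size $t=2$ (shaded). Reading $a$ moves every token one step forward, reading $b$ deletes the tokens in the window, and each factor $bb$ creates a token at $0$. The cycle costs $\ell$ symbols $a$ but only $\ell-t$ symbols $b$.}\label{fig:cycle}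
\end{figure}

\begin{lemma}\label{lem:rules}
For every word $w$ and every $j$:
\begin{enumerate}
\item[(a)] $X_j(wa)=X_j(w)+1$;
\item[(b)] $X_j(wb)=X_j(w)\setminus W_j$ if $w$ does not end with $b$, and $X_j(wb)=(X_j(w)\setminus W_j)\cup\{0\}$ if it does;
\item[(c)] if $w$ ends with $a$, then $w\in L(E)$ if and only if $0\in X_i(w)$ for some $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In a factorization $wa=u\,bb\,v$ the word $v$ is nonempty, so $v=v'a$ with $w=u\,bb\,v'$, and $v$ is $j$-good if and only if $v'$ is. (b) A factorization $wb=u\,bb\,v$ with $v=\epsilon$ exists if and only if $w$ ends with $b$, and it contributes $0$. In all others $v=v'b$ with $w=u\,bb\,v'$; here $|v|_a=|v'|_a$, and $v$ is $j$-good if and only if $v'$ is $j$-good and $|v'|_a\bmod\ell_j\notin W_j$. (c) In every factorization $w=u\,bb\,v$ the word $v$ is nonempty and ends with $a$, so \eqref{eq:Cstar} gives the claim.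
\end{proof}

Not every set can occur. Call $X\subseteq\mathbb Z_\ell$ \emph{$t$-admissible} if it has an \emph{anchor}: a residue $s\in X$ with $s-1,\dots,s-t\notin X$. Equivalently, $X$ is nonempty and misses some $t$ consecutive residues; the first element of $X$ after such a gap is an anchor. The last $b$ of a word empties the window (note $0\notin W_j$, as $t_j\le\ell_j-1$), and later $a$'s only rotate. So $X_j(w)$ is always empty or $t_j$-admissible. Let $\mathrm{Adm}(\ell,t)$ be the number of $t$-admissible subsets of $\mathbb Z_\ell$. The main point is that admissibility is the only obstruction for nonempty sets, on all cycles at once.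

\begin{proposition}\label{prop:lower}
Every DFA for $L(E)$ has at least $\prod_{j=1}^k\mathrm{Adm}(\ell_j,t_j)$ states.
\end{proposition}

\subsection{Two operations and an example}

The difficulty is that every letter acts on all cycles simultaneously, while we want to edit one cycle and keep the others. Coprimality lets us rotate the cycles independently, so the window can be aimed at a place of our choice on each cycle. For $s=(s_1,\dots,s_k)$ with $s_j\in\mathbb Z_{\ell_j}$, use the Chinese remainder theorem to fix $\alpha,\beta\ge1$ with $\alpha\equiv-s_j$ and $\beta\equiv s_j\pmod{\ell_j}$ for all $j$, and define the words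
\[
\mathsf{Erase}(s)=a^\alpha\,b\,a^\beta,\qquad \mathsf{Write}(s)=a^\alpha\,bb\,a^\beta .
\]
They depend only on $s$ and end with $a$. This is the only place where coprimality is used, and it cannot be dropped: if $\ell_1=\ell_2$ and $t_1=t_2$, then $X_1(w)=X_2(w)$ for all $w$.

\begin{lemma}\label{lem:ops}
For every word $w$ and every $j$, with $s_j+W_j=\{s_j-t_j,\dots,s_j-1\}$,
\[
X_j(w\,\mathsf{Erase}(s))=X_j(w)\setminus(s_j+W_j),\qquad
X_j(w\,\mathsf{Write}(s))=\bigl(X_j(w)\setminus(s_j+W_j)\bigr)\cup\{s_j\}.
\]
In particular, if $s_j$ is an anchor of $X_j(w)$, both operations leave $X_j$ unchanged.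
\end{lemma}

\begin{proof}
Let $X=X_j(w)$ and apply Lemma~\ref{lem:rules}. After $a^\alpha$ the set is $X-s_j$. Since $\alpha\ge1$, the first $b$ follows an $a$ and gives $(X-s_j)\setminus W_j$. A second $b$ gives $((X-s_j)\setminus W_j)\cup\{0\}$. Finally $a^\beta$ adds $s_j$ to every element.
\end{proof}

Aiming at an anchor is called \emph{holding} the coordinate. The formula shows that $\mathsf{Write}(s)$ fixes $X_j$ only if $s_j$ is an anchor, so anchors are exactly what holding requires. The marker $bb$, rather than $b$, is what makes two operations available: a single $b$ erases without creating a token.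

\begin{example}
Take $(\ell_1,t_1)=(2,1)$ and $(\ell_2,t_2)=(5,2)$; the second cycle is that of Figure~\ref{fig:cycle}. The word $bb\,a^{10}$ gives $X_1=\{0\}$, $X_2=\{0\}$. We want $X_2=\{0,2\}$, which has the anchor $0$, while keeping $X_1$. To hold $X_1$ we take $s_1=0$, so $\alpha$ and $\beta$ are even. On the second cycle each operation destroys the two places just below its target, so writing $0$ and then $2$ would fail: the second step deletes the first token. We therefore work downward, $s_2=3,2,1,0$:
\[
\begin{array}{c|c|c|c|c}
\text{operation}&\text{word appended}&\text{cleared on cycle 2}&X_1&X_2\\\hline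
\mathsf{Erase}(0,3)&a^2ba^8&1,2&\{0\}&\{0\}\\
\mathsf{Write}(0,2)&a^8bba^2&0,1&\{0\}&\{2\}\\
\mathsf{Erase}(0,1)&a^4ba^6&4,0&\{0\}&\{2\}\\
\mathsf{Write}(0,0)&a^{10}bba^{10}&3,4&\{0\}&\{0,2\}
\end{array}
\]
In the second row, $a^8$ moves the token of cycle~2 from $0$ to $3$, the first $b$ deletes it, the second $b$ creates a token at $0$, and $a^2$ moves it to $2$. On cycle~1 the token is at $0$, outside the window $\{1\}$, when the $b$'s are read, and the new token lands on it. The damage always falls on places not yet written, and the last damage falls on $\{3,4\}$, the gap below the anchor of the target.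
\end{example}

\subsection{Proof of Proposition~\ref{prop:lower}}

The proposition follows from the next two lemmas: the first gives one word for each tuple of admissible sets, and the second shows that these words are pairwise distinguishable.

\begin{lemma}\label{lem:reach}
If $Y_j\subseteq\mathbb Z_{\ell_j}$ is $t_j$-admissible for $j=1,\dots,k$, then there is a word $w$ ending with $a$ such that $X_j(w)=Y_j$ for all $j$.
\end{lemma}

\begin{proof}
Start with $bb\,a^{\ell_1\cdots\ell_k}$. It has one occurrence of $bb$, and $X_j=\{0\}$ for all $j$; these sets are admissible because $t_j\le\ell_j-1$. We set the coordinates $j=1,\dots,k$ in turn. While coordinate $j$ is being set, every other coordinate $i$ equals $Y_i$ or $\{0\}$, so it is admissible, and we hold it. It remains to describe the $j$th components of the operations. Write $\ell,t,X,Y$ for $\ell_j,t_j,X_j,Y_j$, and let $s^*$ be an anchor of $Y$.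

First apply $\mathsf{Erase}$ aimed at $s^*+\ell-t$; call this step $i=\ell-t$. Then for $i=\ell-t-1,\dots,1,0$, in this order, aim at $s^*+i$ and apply $\mathsf{Write}$ if $s^*+i\in Y$ and $\mathsf{Erase}$ otherwise. We claim that after step $i$:
\begin{quote}
$X$ contains none of $s^*+i-t,\dots,s^*+i-1$, and $X$ agrees with $Y$ on $s^*+i,\dots,s^*+\ell-t-1$.
\end{quote}
The two lists together form $\ell-i\le\ell$ consecutive residues, which are therefore distinct. After step $\ell-t$ the first list has just been cleared and the second is empty. Suppose the claim holds after step $i+1$, and perform step $i$. The residues $s^*+i-t,\dots,s^*+i-1$ are cleared. The residue $s^*+i$ was absent, being in the first list for $i+1$ (here $t\ge1$ is used); it is added by $\mathsf{Write}$ if it lies in $Y$ and stays absent under $\mathsf{Erase}$ otherwise. The residues $s^*+i+1,\dots,s^*+\ell-t-1$ are distinct from all those touched, so they keep their status. This proves the claim. For $i=0$ the two lists cover $\mathbb Z_\ell$: the set $X$ agrees with $Y$ on $s^*,\dots,s^*+\ell-t-1$ and misses $s^*-t,\dots,s^*-1$, and so does $Y$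 because $s^*$ is an anchor. Hence $X=Y$.
\end{proof}

\begin{lemma}\label{lem:dist}
If $X_j(w)\ne X_j(w')$ for some $j$, then $w$ and $w'$ are distinguishable with respect to $L(E)$.
\end{lemma}

\begin{proof}
By symmetry let $z\in X_j(w)\setminus X_j(w')$. Acceptance only tells whether \emph{some} cycle has a token at $0$, so we first erase everything except the place $z$ on cycle $j$. Append to both words the same sequence of words $\mathsf{Erase}(s)$, in which $s_i$ takes every value in $\mathbb Z_{\ell_i}$ for each $i\ne j$, while $s_j$ takes every value in $\{z+t_j+1,\dots,z+\ell_j\}$ and no other; repetitions are allowed, so such a sequence exists.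

For $i\ne j$ every residue $s_i-1$ is cleared, since $t_i\ge1$, so $X_i$ becomes empty. On cycle $j$, the window $s_j+W_j$ contains $z$ only if $s_j\in\{z+1,\dots,z+t_j\}$, and these values are not used. Every other residue $z+h$, $1\le h\le\ell_j-1$, is cleared: if $h\ge t_j$, by $s_j=z+h+1$; if $h<t_j$, by $s_j=z+t_j+1$, an allowed value since $t_j\le\ell_j-1$. So for $w$ the only remaining token is $z$ on cycle $j$, and for $w'$ no token remains. Append $a^\gamma$ with $\gamma\ge1$ and $\gamma\equiv-z\pmod{\ell_j}$. By Lemma~\ref{lem:rules}(a),(c) the extension of $w$ is in $L(E)$ and the same extension of $w'$ is not.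
\end{proof}

\section{Choosing the windows and the lengths}\label{sec:lower}

\subsection{The size of the window}

A cycle costs $2\ell-t$ symbols, and plain memory would turn these into $\ell-t/2$ bits. The \emph{excess} of the cycle is $\log_2\mathrm{Adm}(\ell,t)-(\ell-t/2)$. There are $2^\ell$ subsets in all and $2^{\ell-t-1}$ with a given anchor, so $\mathrm{Adm}(\ell,t)\le\min(2^\ell,\ell\,2^{\ell-t-1})$, and the excess is at most $\min(t/2,\ \log_2\ell-1-t/2)$. This is the trade-off of \eqref{eq:two} on a single cycle. It limits the excess to $\frac12\log_2\ell$ and points to $t\approx\log_2\ell$, the size at which a random set has about one anchor.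

\begin{lemma}\label{lem:adm}
If $\ell\ge2$ and $t=\lfloor\log_2\ell\rfloor$, then $1\le t\le\ell-1$ and $\mathrm{Adm}(\ell,t)\ge\frac38\,2^\ell\ge2^{\ell-2}$.
\end{lemma}

\begin{proof}
The bounds on $t$ follow from $2\le\ell\le2^{\ell-1}$. Take $X\subseteq\mathbb Z_\ell$ uniformly at random and let $A_s$ be the event that $s$ is an anchor. It depends on the $t+1$ distinct residues of $I_s=\{s-t,\dots,s\}$, and $P(A_s)=2^{-t-1}$.

Let $s\ne s'$. If $I_s\cap I_{s'}=\emptyset$, the events are independent. Otherwise $s-h=s'-h'$ with $0\le h,h'\le t$, and by symmetry $h>h'$. Then $s'=s-(h-h')\in\{s-t,\dots,s-1\}$, so $A_s$ requires $s'\notin X$ while $A_{s'}$ requires $s'\in X$, and the events are disjoint. In both cases $P(A_s\cap A_{s'})\le2^{-2t-2}$.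

Let $\mu=\ell\,2^{-t-1}$; from $2^t\le\ell<2^{t+1}$ we get $\mu\in[\frac12,1)$. Bonferroni's inequality $P(\bigcup_sA_s)\ge\sum_sP(A_s)-\sum_{\{s,s'\}}P(A_s\cap A_{s'})$ gives
\[
P\Bigl(\bigcup_sA_s\Bigr)\ge\mu-\binom\ell2 2^{-2t-2}\ge\mu-\frac{\mu^2}2\ge\frac38,
\]
since $\mu-\mu^2/2$ increases on $[0,1]$ and equals $\frac38$ at $\mu=\frac12$.
\end{proof}

So one cycle has excess $\frac12\log_2\ell-O(1)$, which alone is only a polynomial factor. By Proposition~\ref{prop:lower} the excesses of coprime cycles add up to $\frac12\log_2\prod_j\ell_j-O(k)$. With the primes up to $x$ as lengths, the gain is of order $\theta(x)\sim x$ and the loss is of order $\pi(x)\sim x/\ln x$. Without padding, $E$ has $1+\sum_j\ell_j$ symbols $a$ and $3+\sum_j(\ell_j-t_j)$ symbols $b$; the difference $\sum_jt_j-2=\log_2\prod_j\ell_j-O(k)$ is the surplus asked for at the start of Section~\ref{sec:tokens}.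

\subsection{An expression of every large width}

One difficulty remains. The widths obtained from the first $k$ primes are spaced about $2x$ apart, and padding by $r$ symbols costs $r/2$ in the exponent. Padding of order $x$ would cost as much as we gain. We therefore absorb most of the slack by replacing the largest prime with a larger one, and pad only by about a gap between primes.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Let $p_1<p_2<\cdots$ be the primes, $t_p=\lfloor\log_2p\rfloor$, and $N_k=4+\sum_{i\le k}(2p_i-t_{p_i})$, an increasing sequence. For large $n$ let $k$ be such that $N_k\le n<N_{k+1}$, and put $x=p_k$, so that $k=\pi(x)=O(x/\ln x)$.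

Since $\sum_{p\le x}t_p\le\pi(x)\log_2x=O(x)$, Lemma~\ref{lem:primes}(a) gives $N_k=\frac{x^2}{\ln x}+O(\frac{x^2}{\ln^2x})$. By Lemma~\ref{lem:primes}(b), $N_{k+1}-N_k\le2p_{k+1}=O(x)$. Hence $x^2/\ln x=n\bigl(1+O(\frac1{\ln x})\bigr)$, and by Lemma~\ref{lem:primes}(c) this $x$ also satisfies \eqref{eq:x}.

Let $q$ be the largest prime with $N_{k-1}+2q-t_q\le n$. The prime $p_k$ satisfies this inequality because $N_k\le n$, so $q\ge x$. Also $q\le2q-t_q\le n-N_{k-1}<N_{k+1}-N_{k-1}\le2p_k+2p_{k+1}=O(x)$. Put $r=n-(N_{k-1}+2q-t_q)\ge0$, and let $q'$ be the prime after $q$. By the choice of $q$ we have $n<N_{k-1}+2q'-t_{q'}$. As $t_{q'}\ge t_q$, Lemma~\ref{lem:primes}(b) and $x\le q=O(x)$ give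
\[
r<(2q'-t_{q'})-(2q-t_q)\le2(q'-q)=O\Bigl(\frac q{\ln q}\Bigr)=O\Bigl(\frac x{\ln x}\Bigr).
\]

Take the expression \eqref{eq:E} with the lengths $p_1,\dots,p_{k-1},q$, which are distinct primes, with $t_j=\lfloor\log_2\ell_j\rfloor$, and pad it by $r$ symbols. It is an expression over $\{a,b\}$ of width exactly $n=4+r+\sum_j(2\ell_j-t_j)$. By Proposition~\ref{prop:lower} and Lemma~\ref{lem:adm}, every DFA for it has at least $2^{B}$ states, where
\[
B=\sum_j\ell_j-2k=\frac n2-2-\frac r2+\frac12\sum_jt_j-2k .
\]
Since $q\ge p_k$, we have $\sum_jt_j\ge\sum_j(\log_2\ell_j-1)\ge(\log_2e)\,\theta(x)-k$. With $\theta(x)=x+O(x/\ln x)$, $k=O(x/\ln x)$ and $r=O(x/\ln x)$ we obtain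
\[
\log_2D(n)\ge B\ge\frac n2+\frac{\log_2e}2\,x-O\Bigl(\frac x{\ln x}\Bigr).
\]
By \eqref{eq:x}, $x/\ln x=O(x/\ln n)$, and inserting \eqref{eq:x} gives the lower bound, over a two-symbol alphabet. With Section~\ref{sec:upper}, this completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MO}
Olga Martynova and Alexander Okhotin,
\emph{From regular expressions to deterministic finite automata: $2^{\frac{n}{2}+\sqrt{n}(\log n)^{\Theta(1)}}$ states are necessary and sufficient},
arXiv:2504.20555 (2025).

\end{thebibliography}
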